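# Splitting of linear spaces on $V\left(\sum_i\prod_j x_{ij}\right)$

## Two theorems on $k$-planes in $X_{r,d}$

Let $K$ be a field of any characteristic. For integers $r\ge 1$ and $d\ge 2$ let
$$X_{r,d}=V\Big(\sum_{i=1}^r\prod_{j=1}^d x_{ij}\Big)\subset\mathbb P^{rd-1},$$
where the $x_{ij}$ are the homogeneous coordinates. A $k$-plane is $L=\mathbb P(V)$ for a linear subspace $V\subset K^{rd}$ with $\dim V=k+1$. Write $\ell_{ij}\in V^*$ for the restriction of $x_{ij}$ to $V$, and $P_i=\prod_{j=1}^d\ell_{ij}\in\operatorname{Sym}V^*$.

**Theorem 1.** Let $r\ge 1$, let $L=\mathbb P(V)\subset X_{r,d}$, and suppose that $P_i\ne0$ for all $i$.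

1. If $d\ge2$, then $\dim V\le rd/2$.
2. If $d\ge3$ and $\dim V=rd/2$, then $\{1,\dots,r\}$ is partitioned into pairs $\{a,b\}$ with $P_a+P_b=0$.

Consequently, for $d\ge3$ and every $r\ge2$, even or odd, the Fano scheme $\mathbf F_k(X_{r,d})$ is two-split whenever $k+1\ge rd/2$.

**Theorem 2.** Let $d\ge2$, $r\ge2$, $1\le m\le r-1$, and let $K$ be infinite. Then
$$\mathbf F_k(X_{r,d})\text{ is $m$-split}\iff k\ \ge\ r+\Big\lfloor\frac r{m+1}\Big\rfloor(d-2).$$
The implication $\Leftarrow$ holds over every field. For $m\ge r$, $\mathbf F_k(X_{r,d})$ is trivially $m$-split.

Here $\mathbf F_k(X_{r,d})$ is the Fano scheme parametrizing the $k$-planes contained in $X_{r,d}$. Only its points, the $k$-planes themselves, enter our discussion. The word "split" means the following.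

**Definition.** For $\lambda\ge1$, a $k$-plane $L\subset X_{r,d}$ *admits a $\lambda$-splitting* if there are indices $1\le a_1<\dots<a_\lambda\le r$ with
$$L\subset V\Big(\sum_{i=1}^\lambda\prod_{j=1}^d x_{a_ij}\Big).$$
The Fano scheme $\mathbf F_k(X_{r,d})$ is *$m$-split* if every $k$-plane of $X_{r,d}$ admits a $\lambda$-splitting for some $\lambda$ with $1\le\lambda\le m$.

The equation of $X_{r,d}$ is a sum of $r$ products. On a plane inside $X_{r,d}$ the whole sum vanishes, and the plane is $m$-split if some nonempty partial sum of at most $m$ of the products already vanishes on it. Since the full sum vanishes on $L$, every plane admits an $r$-splitting, which explains the last sentence of Theorem 2. One expects large planes to be forced to split early, and the two theorems say how large.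

Theorem 1 settles the Two-Splitting Conjecture from the paper of Nathan Ilten and Hendrik Süß, "Fano Schemes for Generic Sums of Products of Linear Forms", arXiv:1610.06770 (2016). The conjecture says: if $r$ is even and $d\ge3$, then $\mathbf F_k(X_{r,d})$ is two-split for $k\ge\frac r2 d-1$. It is true, and evenness of $r$ is not needed. Theorem 2 replaces the bound by the exact one for every $m$.

Two examples in $X_{4,3}\subset\mathbb P^{11}$ fix the ideas.

First, impose $x_{21}=-x_{11}$, $x_{22}=x_{12}$, $x_{23}=x_{13}$ and likewise $x_{41}=-x_{31}$, $x_{42}=x_{32}$, $x_{43}=x_{33}$. Then $\dim V=6$, so $k=5$, and $P_1+P_2=0=P_3+P_4$. This $5$-plane has a two-splitting but no one-splitting.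

Second, put $x_{i1}=a_i$, $x_{i2}=b$, $x_{i3}=c$ for $i=1,\dots,4$ with $a_1+a_2+a_3+a_4=0$. Then $\dim V=3+2=5$, so $k=4$, and $\sum_{i\in I}P_i=\big(\sum_{i\in I}a_i\big)bc$. The form $\sum_{i\in I}a_i$ vanishes on the hyperplane $a_1+\dots+a_4=0$ only if it is a multiple of $a_1+\dots+a_4$, that is, only for $I=\emptyset$ or $I=\{1,2,3,4\}$. This $4$-plane has no $\lambda$-splitting for $\lambda\le3$. So $\mathbf F_4(X_{4,3})$ is not two-split, while Theorem 1 says that $\mathbf F_5(X_{4,3})$ is.

## Planes as relations among products of linear forms

Containment is always scheme-theoretic: $L=\mathbb P(V)\subset V(F)$ means that the restriction of $F$ to $V$ is the zero element of $\operatorname{Sym}V^*$. Over an infinite field this is the same as vanishing at every point of $V$. Over a finite field it is stronger: $x^2y+xy^2$ vanishes at all points of $\mathbb F_2^2$ but is not the zero polynomial.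

Recall that $\operatorname{Sym}V^*$ is a polynomial ring over $K$ in $\dim V$ variables (a basis of $V^*$). It is a domain with unique factorization, its units are the nonzero constants, and nonzero linear forms are irreducible. The dictionary is now immediate.

* The $\ell_{ij}$ span $V^*$, because $V$ sits inside $K^{rd}$ and the $x_{ij}$ span the dual of $K^{rd}$.
* $L\subset X_{r,d}$ if and only if $\sum_{i=1}^r P_i=0$.
* $L$ admits a $\lambda$-splitting if and only if $\sum_{i\in I}P_i=0$ for some $I$ with $|I|=\lambda$.
* $L$ has no $1$-splitting if and only if all $P_i\ne0$, that is, if and only if all $\ell_{ij}\ne0$.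

We call $P_i$, together with its list of factors $\ell_{i1},\dots,\ell_{id}$, *row $i$*. The problem is now pure algebra. Given $r$ products of $d$ linear forms that add up to zero, how large can the span of all the forms be, if no short partial sum vanishes?

The case $r=2$ can be done on the spot. If $P_1=-P_2\ne0$, unique factorization says that the forms of row 2 are, up to order and nonzero scalars, those of row 1. The whole span is spanned by $\ell_{11},\dots,\ell_{1d}$, so $\dim V\le d=rd/2$, and the one pair $\{1,2\}$ satisfies $P_1+P_2=0$. This is Theorem 1 for $r=2$.

The hypothesis $d\ge3$ in part 2 of Theorem 1 cannot be dropped. For $d=2$, $r=3$ take the rows $a_1b,\ a_2b,\ -(a_1+a_2)b$ with $a_1,a_2,b$ independent. Then $\dim V=3=rd/2$, but three rows cannot be paired.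

## Counting proportionality classes, and where the count breaks

Here is the natural way to aim for $rd/2$. If rows cancel, a form in one row ought to reappear, up to a scalar, in another row. So call two of the forms $\ell_{ij}$ *equivalent* if they are proportional. There are $rd$ forms. If every equivalence class had at least two members, there would be at most $rd/2$ classes, and since one representative per class spans $V^*$, we would get $\dim V\le rd/2$.

The argument breaks at the word "reappear". Take $r=d=3$ and the rows
$$a_1bc,\qquad a_2bc,\qquad a_3bc,\qquad a_3=-(a_1+a_2),$$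
with $a_1,a_2,b,c$ independent. The classes are those of $a_1,a_2,a_3,b,c$, so there are $5>\frac92$ of them, and each $a_i$ occurs in one row only. The bound itself survives, since $\dim V=4$, but not through the count of classes.

In this example, restrict to the hyperplane $a_1=0$. Row 1 disappears, and rows 2 and 3 become $a_2bc$ and $-a_2bc$, a shorter relation with all rows nonzero. We lost one dimension and one row. Losing one dimension per row is a good bargain as long as $1\le d/2$. So a class living in a single row, which ruins the count, is exactly what makes an induction on $r$ work: killing its form kills its row and no other.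

## Proof of Theorem 1

**Step 1: set up the induction for part 1.** We induct on $r$. For $r=1$ the hypotheses $P_1=0$ and $P_1\ne0$ contradict each other, so there is nothing to prove. Let $r\ge2$ and $d\ge2$, and assume part 1 for $r-1$. All $\ell_{ij}$ are nonzero. Consider their proportionality classes.

**Step 2 (Case 1): some class has members in one row only.** The purpose is to remove that row. After renumbering, let it be the class of $\ell=\ell_{11}$, with all its members in row 1. Put $H=\ker\ell\subset V$, so $\dim H=\dim V-1$. On $H$ we have $P_1|_H=0$, hence
$$\sum_{i\ge2}P_i|_H=0 .$$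
For $i\ge2$ the nonzero form $\ell_{ij}$ is not a multiple of $\ell$, so it does not vanish identically on $H$. As $\operatorname{Sym}H^*$ is a domain, $P_i|_H\ne0$ for all $i\ge2$.

We want to apply the induction hypothesis to rows $2,\dots,r$, but it concerns subspaces of $K^{(r-1)d}$. So let $H'\subset K^{(r-1)d}$ be the image of $H$ under the projection to the coordinates $x_{ij}$ with $i\ge2$. We must check that no dimension is lost.

**Step 3: the map $H\to H'$ is injective.** Let $v\in V$ satisfy $\ell_{ij}(v)=0$ for all $i\ge2$ and all $j$. We show $v=0$. Let $t$ be an indeterminate, and consider the $K$-algebra homomorphism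
$$\tau:\operatorname{Sym}V^*\to(\operatorname{Sym}V^*)[t],\qquad \ell'\mapsto \ell'+t\,\ell'(v)\quad(\ell'\in V^*),$$
which is translation of the generic point by $tv$. For $i\ge2$ it fixes every $\ell_{ij}$, hence $\tau(P_i)=P_i$. Applying $\tau$ to $P_1=-\sum_{i\ge2}P_i$ gives $\tau(P_1)=P_1$. On the other hand,
$$\tau(P_1)=\prod_{j=1}^d\big(\ell_{1j}+t\,\ell_{1j}(v)\big).$$
Each factor is nonzero because $\ell_{1j}\ne0$. It has $t$-degree $1$ if $\ell_{1j}(v)\ne0$ and $t$-degree $0$ otherwise. Degrees add in a polynomial ring over a domain, so the product has $t$-degree exactly $\#\{j:\ell_{1j}(v)\ne0\}$. It equals $P_1$, of $t$-degree $0$, so all $\ell_{1j}(v)=0$. Now every $\ell_{ij}$ vanishes at $v$, and these forms span $V^*$, so $v=0$.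

**Step 4: finish Case 1.** By Step 3, $H\cong H'$, and the relation $\sum_{i\ge2}P_i|_H=0$ with all terms nonzero is a relation on $H'$. By the induction hypothesis $\dim V-1=\dim H'\le(r-1)d/2$. Therefore
$$\dim V\le\frac{(r-1)d}2+1\le\frac{rd}2,\qquad\text{and the second inequality is strict if }d\ge3. \tag{1}$$
For $r=2$ the induction hypothesis concerns one row, where the hypotheses are contradictory. This means that Case 1 does not occur for $r=2$, in agreement with unique factorization.

**Step 5 (Case 2): every class has members in at least two rows.** Now the count of the previous section is legitimate. Each class has at least two members, so the number $N$ of classes satisfies $N\le rd/2$. One representative per class spans $V^*$, so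
$$\dim V\le N\le\frac{rd}2. \tag{2}$$
This proves part 1.

**Step 6: part 2, where equality is rigid.** Let $d\ge3$ and $\dim V=rd/2$. The case $r=1$ is void, so $r\ge2$. By the strict inequality in (1) we are not in Case 1, so we are in Case 2, and equality holds throughout (2): $\dim V=N=rd/2$.

Since $N$ representatives $y_1,\dots,y_N$ of the classes span the $N$-dimensional space $V^*$, they form a basis and can be used as independent variables of $\operatorname{Sym}V^*$. Since $rd=2N$ forms lie in $N$ classes with at least two members each, every class has exactly two members, and these lie in two different rows. Hence every $P_i$ is a nonzero scalar times a monomial in the $y_c$, and each $y_c$ divides exactly two of the $P_i$.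

Fix $a$. In $\sum_iP_i=0$ the monomial of $P_a$ must cancel, so it occurs in $P_b$ for some $b\ne a$. It occurs in no third row, because any variable dividing it divides only two rows. Comparing the coefficients of this monomial gives $P_a+P_b=0$. The partner $b$ is the only other row with the same monomial as row $a$, so the relation "is partner of" is symmetric, and it pairs up all the rows.

**Step 7: two-splitting.** Let $d\ge3$, $r\ge2$, and let $L$ be a $k$-plane in $X_{r,d}$ with $k+1\ge rd/2$. If some $P_i=0$, then $L$ has a $1$-splitting. Otherwise part 1 gives $\dim V=k+1\le rd/2$, so $\dim V=rd/2$, and part 2 provides a pair with $P_a+P_b=0$, a $2$-splitting. $\blacksquare$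

## The planes with $k=\frac{rd}{2}-1$ and no one-splitting

The rigidity in Step 6 can be written out as a list of planes.

**Corollary 3.** Let $r$ be even, $d\ge3$ and $k=\frac{rd}2-1$. The $k$-planes of $X_{r,d}$ with no $1$-splitting are exactly the following. Choose a perfect matching of $\{1,\dots,r\}$. For each matched pair $\{a,b\}$ choose $\sigma\in S_d$ and $c_1,\dots,c_d\in K^\times$ with $\prod_jc_j=-1$, and impose $x_{bj}=c_j\,x_{a\sigma(j)}$ for all $j$. For $k\ge rd/2$ every $k$-plane is one-split, that is, admits a $1$-splitting.

*Proof.* Take a plane from the list. For each of the $r/2$ pairs the $d$ coordinates $x_{a1},\dots,x_{ad}$ are free and determine row $b$, so $\dim V=rd/2$. Also $P_b=\big(\prod_jc_j\big)P_a=-P_a$, so the plane lies in $X_{r,d}$. Every $P_i$ is, up to a nonzero scalar, a product of $d$ free coordinates, hence nonzero, and there is no $1$-splitting.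

Conversely, let $L=\mathbb P(V)$ have dimension $k=\frac{rd}2-1$ and no $1$-splitting. By part 2 of Theorem 1 there is a perfect matching with $P_b=-P_a$ for matched pairs. By unique factorization there are $\sigma\in S_d$ and $c_j\in K^\times$ with $\ell_{bj}=c_j\ell_{a\sigma(j)}$, and comparing products gives $\prod_jc_j=-1$. So $V$ lies in one of the listed subspaces. Both have dimension $rd/2$, so they are equal.

If $k\ge rd/2$, then $\dim V>rd/2$, and part 1 of Theorem 1 shows that some $P_i$ is zero. $\blacksquare$

## Minimal zero-sum blocks

We turn to Theorem 2. Let $L=\mathbb P(V)\subset X_{r,d}$ have no $\lambda$-splitting with $\lambda\le m$. Call a nonempty set $B$ of rows a *minimal zero-sum block* if $\sum_{i\in B}P_i=0$ and no nonempty proper subset of $B$ has zero sum. The set of all rows is a disjoint union of minimal zero-sum blocks: start with $\{1,\dots,r\}$, and whenever a set in the current partition has a nonempty proper zero-sum subset, replace it by this subset and its complement, which again has zero sum. By assumption each block has at least $m+1$ rows, so there are at most $\lfloor r/(m+1)\rfloor$ blocks. It is therefore enough to bound the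 span of the forms in one minimal block.

The construction with common factors, as in the second example in $X_{4,3}$, shows what to expect. The $n$ rows $a_ib_2\cdots b_d$ with $\sum_i a_i=0$ (and no other relation among the $a_i,b_j$) form a minimal block, and their forms span a space of dimension $(n-1)+(d-1)=d+n-2$. The claim to prove is that this is the maximum. For a product $P$ of linear forms let $A(P)$ be the span of its linear factors.

**Proposition 4.** Let $n\ge2$ and let $P_1,\dots,P_n$ be nonzero products of linear forms with $\sum_iP_i=0$ and no nonempty proper subsum zero. Then for every $i$,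
$$\dim\sum_{h=1}^nA(P_h)\le\dim A(P_i)+n-2 .$$
In particular, if all $P_i$ have degree $d$, all the linear forms together span a space of dimension at most $d+n-2$.

For $n=2$, this is unique factorization again. For $n=3$ and degree $d$ one can still do the last statement by hand, and the argument is instructive. Divide out the greatest common divisor: $P_i=GQ_i$ with $\deg Q_i=e$, so that $A(G)$ has dimension at most $d-e$. If $e=0$, the total span is $A(G)$. If $e\ge1$, take a linear factor $\ell$ of $Q_1$. It divides neither $Q_2$ nor $Q_3$: if it divided one of them, the relation $Q_1+Q_2+Q_3=0$ would make it a common divisor of all three. On the hyperplane $\ell=0$ the relation becomes $\bar Q_2+\bar Q_3=0$ with both terms nonzero, so by unique factorization the forms of $\bar Q_2,\bar Q_3$ span at most $e$ dimensions. Hence $A(Q_2)+A(Q_3)$ has dimension at most $e+1$. Finally $Q_1=-(Q_2+Q_3)$ is a polynomial in the forms of $A(Q_2)+A(Q_3)$, and so are its factors, because degrees in the remaining variables add. Thus $A(Q_1)\subset A(Q_2)+A(Q_3)$, and the total is at most $(e+1)+(d-e)=d+1=d+n-2$.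

## Restriction to a hyperplane when the surviving rows fall apart

The obvious induction on $n$ imitates this. Choose a factor $\ell$ of $P_1$, restrict to $\ell=0$, and let $T$ be the set of rows not divisible by $\ell$, the ones that survive. They satisfy $\sum_{i\in T}\bar P_i=0$. For $n=3$ the surviving rows formed a single minimal block. In general $T$ may break into several minimal blocks $T_1,\dots,T_s$. Applying the induction hypothesis to each of them and adding $1$ for $\ell$ gives only the bound
$$1+\sum_{h=1}^s(d+|T_h|-2)=1+|T|+s(d-2)$$
for the forms in the surviving rows, and if $s\ge2$ and $d\ge3$ this can be too large. There is a second problem: nothing has been said about the rows that died.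

The overshoot really happens. Let $g,h,p,q,p',q'$ be independent forms, $n=5$, $d=3$, and
$$P_1=-gh(p+p'),\quad P_2=hpq,\quad P_3=-hp(q-g),\quad P_4=hp'q',\quad P_5=-hp'(q'-g). \tag{3}$$
Here $P_2+P_3=ghp$ and $P_4+P_5=ghp'$, so the five add up to zero. They form a minimal block. Suppose a subset $I$ has zero sum. Cancel $h$ and compare coefficients. The monomial $pq$ shows that $2,3$ are both in $I$ or both outside, and $p'q'$ does the same for $4,5$. The monomial $gp$ occurs only in rows $1$ and $3$, with opposite signs, and $gp'$ only in rows $1$ and $5$, with opposite signs. So $I$ is empty or everything. The forms span $6=d+n-2$ dimensions. But on $g=0$ the survivors $T=\{2,3,4,5\}$ fall into two minimal blocks $\{2,3\}$ and $\{4,5\}$, each with span of dimension $3$. The bound above reads $1+3+3=7$. It counts $h$ twice.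

The way out has two parts. First, *use only one of the surviving blocks*, say $B$, and pay for its forms. Second, treat all the remaining rows, dead or alive, at once and *relative to what has been paid for*: the sum of the remaining rows is minus the sum of the rows in $B$, hence a polynomial in the forms already counted. If we declare those forms to be constants by passing to their field of fractions, the remaining rows have constant sum. They are then no longer homogeneous, but they are still products of factors of degree at most one. So the statement to induct on is about inhomogeneous products whose sum is a nonzero *constant*, over all fields at once.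

## Split polynomials with constant sum

**Definition.** Over a field $K$, a nonzero polynomial $f\in K[u_1,\dots,u_N]$ is *split* if it is a product of polynomials of degree $\le1$, constants being allowed. Let $A(f)\subset\langle u_1,\dots,u_N\rangle_K$ be the span of the linear parts of its degree-one factors. For a family $(f_i)$ and an index set $I$ put $A_I=\sum_{i\in I}A(f_i)$.

For example, $f=u(u+v-3)$ has $A(f)=\langle u,v\rangle$, and $f=(u+1)(u+2)$ has $A(f)=\langle u\rangle$. By unique factorization the degree-one factors are determined up to nonzero scalars, so $A(f)$ is well defined. For a product of linear forms it is the earlier $A(P)$. Two facts are clear from the definition. First, $f$ lies in $K[A(f)]$, the subalgebra generated by $A(f)$, because each factor is an element of $A(f)$ plus a constant. Second, $f\in K$ if and only if $A(f)=0$.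

**Lemma 5.** Let $f_1,\dots,f_n$ ($n\ge1$) be split polynomials over a field $K$ with $\sum_{i=1}^nf_i=c\in K^\times$, such that no nonempty proper subset $I\subsetneq\{1,\dots,n\}$ has $\sum_{i\in I}f_i\in K$. Then $\dim A_{\{1,\dots,n\}}\le n-1$.

An instance with equality is $uv+u(1-v)+(1-u)=1$: here $n=3$, the span is $\langle u,v\rangle$, no single term is constant, and a sum of two terms is $1$ minus the third, so not constant either. Both hypotheses matter. If $c=0$ were allowed, $uv+(-uv)=0$ would have span of dimension $2>1$. If constant subsums were allowed, $uvw+(-uvw)+1=1$ would have span of dimension $3>2$.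

**Lemma 6 (relative form).** Assume that Lemma 5 holds over all fields for families of size $\le q$. Let $A_0\subset\langle u_1,\dots,u_N\rangle_K$ be a subspace and $(f_i)_{i\in S}$ split polynomials with $1\le|S|\le q$. Suppose that $\sum_{i\in S}f_i\in K[A_0]$ and that no nonempty subset of $S$, including $S$ itself, has zero sum. Then $\dim(A_0+A_S)/A_0\le|S|-1$.

The proof of Lemma 5 for $n$ uses Lemma 6 with $q=n-1$, which in turn uses Lemma 5 only for sizes at most $n-1$. So there is no circularity, and Lemma 6 comes first. Notice that its hypothesis is weaker than that of Lemma 5 in that it forbids zero subsums, not constant ones. This is why it can be applied so freely.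

*Proof of Lemma 6.*

**Step 1: turn $A_0$ into constants.** Choose a basis $y=(y_1,y_2,\dots)$ of $A_0$ and extend it by $z=(z_1,\dots,z_e)$ to a basis of $A_0+A_S$, so that $e=\dim(A_0+A_S)/A_0$. Linearly independent linear forms are algebraically independent, so $K[y,z]$ is a polynomial ring, and $f_i\in K[A(f_i)]\subset K[y,z]$ for $i\in S$. Put $K'=K(y)$, so $K[y,z]\subset K'[z]$.

**Step 2: compute the new spaces $A_{K'}(f_i)$.** Each degree-one factor of $f_i$ has the form $\alpha(y)+\beta(z)+\gamma$ with linear forms $\alpha,\beta$ over $K$ and $\gamma\in K$. If $\beta\ne0$, it is of degree one over $K'$ with linear part $\beta(z)$. If $\beta=0$, it is a nonzero element of $K'$, a constant. So $f_i$ is split over $K'$, and $A_{K'}(f_i)$ is the $K'$-span of the forms $\beta(z)$. These are the images of the linear parts of the factors of $f_i$ under $A_0+A_S\to(A_0+A_S)/A_0\cong\langle z\rangle_K$. Since $A_S$ maps onto this quotient, all the $\beta$'s for all $i\in S$ span $\langle z\rangle_K$ over $K$, hence $\langle z\rangle_{K'}$ over $K'$. Thus $\sum_{i\in S}A_{K'}(f_i)=\langle z\rangle_{K'}$ has dimension $e$ over $K'$.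

**Step 3: cut $S$ into pieces to which Lemma 5 applies.** We have $\sum_{i\in S}f_i\in K[A_0]\subset K'$. If a set with sum in $K'$ has a nonempty proper subset with sum in $K'$, then the complement of the subset also has sum in $K'$. Refining as long as possible, we obtain a partition $S=S_1\sqcup\dots\sqcup S_s$ into nonempty parts such that each part has sum in $K'$ and no nonempty proper subset of a part has sum in $K'$. By hypothesis each part has *nonzero* sum. So every part satisfies the hypotheses of Lemma 5 over $K'$, and its size is at most $q$.

**Step 4: add up.** Lemma 5 gives that $S_h$ contributes dimension at most $|S_h|-1$ to $\sum_{i\in S}A_{K'}(f_i)$. Hence $e\le\sum_h(|S_h|-1)=|S|-s\le|S|-1$. $\square$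

*Proof of Lemma 5.* We induct on $n$, over all fields simultaneously. If $n=1$, then $f_1=c$ is constant and $A(f_1)=0$. Let $n\ge2$ and assume the lemma, over all fields, for all smaller sizes.

**Step 1: restrict to the zero set of a factor of $f_1$.** As $\{1\}$ is a nonempty proper subset, $f_1\notin K$, so $f_1$ has a degree-one factor $\ell$. Let $\ell^{\rm lin}$ be its linear part. Some variable occurs in $\ell$, say $u_N$, and after scaling $\ell=u_N-g$ with $g\in K[u_1,\dots,u_{N-1}]$ of degree $\le1$. Write $\bar f\in K[u_1,\dots,u_{N-1}]$ for the result of substituting $u_N=g$ in $f$. Then $\bar f=0$ if and only if $\ell\mid f$. On linear parts this substitution is the surjective linear map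
$$\theta:\langle u_1,\dots,u_N\rangle\to\langle u_1,\dots,u_{N-1}\rangle,\qquad u_N\mapsto g^{\rm lin},\quad u_j\mapsto u_j\ (j<N),$$
whose kernel is $\langle\ell^{\rm lin}\rangle$.

Let $T=\{i:\ell\nmid f_i\}$, so $1\notin T$. For $i\notin T$ we have $\bar f_i=0$, hence
$$\sum_{i\in T}\bar f_i=c\ne0,$$
and therefore $T\ne\emptyset$. This is where a nonzero constant is needed. For $i\in T$, each factor $w$ of $f_i$ is not divisible by $\ell$, so $\bar w\ne0$, and $\bar w$ has degree at most one with linear part $\theta(w^{\rm lin})$. If this is zero, $\bar w$ is a nonzero constant. So $\bar f_i$ is split and $A(\bar f_i)=\theta(A(f_i))$.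

**Step 2: select one surviving block.** Among the nonempty subsets of $T$ whose $\bar f$-sum lies in $K^\times$ (the set $T$ is one), choose $B$ of smallest size. Then no nonempty proper subset $B'\subset B$ has $\sum_{i\in B'}\bar f_i\in K$. Otherwise $B\setminus B'$ would have constant sum too. As the two sums add up to a nonzero constant, one of them would be nonzero, contradicting the choice of $B$.

**Step 3: pay for the block.** Since $|B|\le|T|\le n-1$, the induction hypothesis applies to $(\bar f_i)_{i\in B}$ and gives $\dim\theta(A_B)\le|B|-1$. The kernel of $\theta$ is one-dimensional, so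
$$\dim A_B\le|B|. \tag{4}$$

**Step 4: bound everything else relative to $A_B$.** Let $S=\{1,\dots,n\}\setminus B$. It contains $1$, and $|S|\le n-1$ because $B\ne\emptyset$. We check the hypotheses of Lemma 6 with $A_0=A_B$ and $q=n-1$. First,
$$\sum_{i\in S}f_i=c-\sum_{i\in B}f_i\in K[A_B].$$
Second, a nonempty subset of $S$ is a nonempty proper subset of $\{1,\dots,n\}$, so its sum is not in $K$, and in particular it is not zero. Lemma 6 gives $\dim A_{\{1,\dots,n\}}/A_B\le|S|-1$. Together with (4),
$$\dim A_{\{1,\dots,n\}}\le|B|+|S|-1=n-1. \qquad\square$$

Lemma 5 is now proved for all $n$, so Lemma 6 holds without its first assumption.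

*Proof of Proposition 4.* Fix $i$ and apply Lemma 6 with $S=\{1,\dots,n\}\setminus\{i\}$, which has $n-1\ge1$ elements, and $A_0=A(P_i)$. The sum $\sum_{h\in S}P_h=-P_i$ lies in $K[A_0]$. A nonempty subset of $S$ is a nonempty proper subset of $\{1,\dots,n\}$, so its sum is not zero. Hence the quotient of the total span by $A(P_i)$ has dimension at most $|S|-1=n-2$. If the degree is $d$, then $\dim A(P_i)\le d$. $\square$

We run this on the example (3) with $i=1$. Put $w=p+p'$. Then $A_0=\langle g,h,w\rangle$, and over $K'=K(g,h,w)$ the four remaining rows are polynomials in $p,q,q'$: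
$$hpq,\qquad -hp(q-g),\qquad h(w-p)q',\qquad -h(w-p)(q'-g),$$
with sum $ghw\in K'^\times$. Follow the proof of Lemma 5 with $\ell=p$, a factor of row 2. At $p=0$ rows 2 and 3 die, and rows 4 and 5 become $hwq'$ and $-hw(q'-g)$, with constant sum $ghw$. So $B=\{4,5\}$ and $A_B=\langle p,q'\rangle$, of dimension $2=|B|$. The rest is $S=\{2,3\}$, with sum $ghp\in K'[A_B]$. Relative to $A_B$ these rows involve only $q$, so they contribute $1=|S|-1$. Altogether we get $3$ dimensions over $A_0$, and $3+3=6$ in total. The form $h$ has been counted once.

## Proof of Theorem 2

**Step 1: large planes split.** Let $K$ be any field and let $L=\mathbb P(V)\subset X_{r,d}$ be a $k$-plane with no $\lambda$-splitting for any $1\le\lambda\le m$. In particular all $P_i\ne0$. Partition $\{1,\dots,r\}$ into minimal zero-sum blocks $B_1,\dots,B_s$ as above. A block is a zero-sum set, so $|B_h|\ge m+1\ge2$, and hence $s\le\lfloor r/(m+1)\rfloor$. The $\ell_{ij}$ span $V^*$, and by Proposition 4 those in $B_h$ span a space of dimension at most $d+|B_h|-2$. Using $d-2\ge0$ in the last inequality,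
$$k+1=\dim V\le\sum_{h=1}^s(d+|B_h|-2)=r+s(d-2)\le r+\Big\lfloor\frac r{m+1}\Big\rfloor(d-2).$$
So if $k\ge r+\lfloor r/(m+1)\rfloor(d-2)$, no such plane exists, and $\mathbf F_k(X_{r,d})$ is $m$-split.

**Step 2: a large space without short splittings.** Now let $K$ be infinite, $s=\lfloor r/(m+1)\rfloor$ and $D=r+s(d-2)$. Since $m\le r-1$, we have $s\ge1$. As $s(m+1)\le r$, we can partition $\{1,\dots,r\}$ into $s$ blocks of size at least $m+1$. Let $V\subset K^{rd}$ be the space
$$x_{i1}=a_i,\qquad x_{ij}=b^B_j\quad(i\in B,\ 2\le j\le d),\qquad\sum_{i\in B}a_i=0\ \text{ for each block }B,$$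
with parameters $a_i$ and $b_j^B$. Each parameter is one of the coordinates, so
$$\dim V=\sum_B\big((|B|-1)+(d-1)\big)=r+s(d-2)=D.$$
For $I\subset\{1,\dots,r\}$,
$$\sum_{i\in I}P_i=\sum_B\Big(\sum_{i\in I\cap B}a_i\Big)\prod_{j=2}^db_j^B. \tag{5}$$
Because $d\ge2$, the monomials $\prod_jb_j^B$ for different blocks are different and do not involve the $a_i$. So (5) is the zero polynomial on $V$ if and only if each $\sum_{i\in I\cap B}a_i$ vanishes on the hyperplane $\sum_{i\in B}a_i=0$. This means that it is a multiple of $\sum_{i\in B}a_i$, and comparing coefficients, all of which are $0$ or $1$, we see that this happens exactly if $I\cap B$ is $\emptyset$ or $B$. Taking $I=\{1,\dots,r\}$ gives $\mathbb P(V)\subset X_{r,d}$. If $1\le|I|\le m$, some $I\cap B$ is nonempty, and it is not $B$ because $|B|>m$. So the sum (5) is a nonzero polynomial on $V$.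

**Step 3: pass to smaller planes.** Let $0\le k\le D-1$. We need a $k$-plane, not only a $(D-1)$-plane, without short splittings, and a careless choice of subspace could create one. There are finitely many $I$ with $1\le|I|\le m$, and the product of the corresponding nonzero polynomials (5) is a nonzero polynomial. As $K$ is infinite, there is $v\in V$ at which it does not vanish. These polynomials are homogeneous of degree $d>0$, so $v\ne0$. Choose a subspace $V'\subset V$ of dimension $k+1\le D$ containing $v$. Then $\mathbb P(V')\subset X_{r,d}$, and for $1\le|I|\le m$ the restriction of $\sum_{i\in I}P_i$ to $V'$ is nonzero because its value at $v$ is nonzero. So $\mathbb P(V')$ has no $\lambda$-splitting with $\lambda\le m$, and $\mathbf F_k(X_{r,d})$ is not $m$-split.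

**Step 4: the case $m\ge r$.** Every plane in $X_{r,d}$ satisfies $\sum_{i=1}^rP_i=0$, an $r$-splitting. $\blacksquare$

## The thresholds in numbers

For $m=2$ and $r\ge3$ the exact two-splitting threshold over an infinite field is $k\ge r+\lfloor r/3\rfloor(d-2)$. For $d\ge3$,
$$r+\Big\lfloor\frac r3\Big\rfloor(d-2)\le\frac{r(d+1)}3<\frac{rd}2,$$
the last inequality being equivalent to $d>2$. So $k+1\ge rd/2$ forces $k+1>r+\lfloor r/3\rfloor(d-2)$, that is, $k\ge r+\lfloor r/3\rfloor(d-2)$. For $r\ge3$ this is a second proof of two-splitting in the conjectured range, and for $r=2$ two-splitting is trivial. For $r=4$, $d=3$ the exact threshold is $4+1=5$, the same as the conjectured $\frac r2d-1=5$. This agrees with the known fact that $\mathbf F_5(X_{4,3})$ is two-split, and the $4$-plane of the first section shows that $\mathbf F_4(X_{4,3})$ is not. So the conjectured bound is sharp in this case. For $r=8$, $d=3$ the exact threshold is $8+2=10$, while the conjecture asks for $k\ge11$.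

For $m=1$ the threshold is $r+\lfloor r/2\rfloor(d-2)$. If $r$ is even, this equals $rd/2$, in accordance with Corollary 3. If $r$ is odd, it equals $r+\frac{(r-1)(d-2)}2=\frac{(r-1)d}2+1$, one more than the threshold $\frac{(r-1)d}2$ for $r-1$ rows. This last number is also the first bound in (1).
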